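\title{Approximate lattices and stationary measures on the hull}

\begin{abstract}
Let $\Lambda$ be a uniformly discrete approximate subgroup of a second countable locally compact group $G$. We prove that $\Lambda\mathcal F=G$ for some set $\mathcal F$ of finite Haar measure if and only if, for every admissible probability measure $\mu$ on $G$, the hull of $\Lambda$ carries a $\mu$-stationary probability measure that gives no mass to the empty set. A single $\mu$ suffices if it is symmetric or if $G$ is unimodular; an example in the affine group of the line shows that a single $\mu$ does not suffice in general. The proof turns the stationary measure into a bounded harmonic function on $G$, the density of the expected number of points, and counts at base points around which this function is almost constant on large compact sets.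
\end{abstract}

\section{Introduction}\label{sec:intro}

A lattice in a locally compact group $G$ is a discrete subgroup $\Gamma$ of finite covolume. One can read finite covolume geometrically, as the finiteness of the Haar measure of a fundamental domain, or dynamically, as the existence of an invariant probability measure on $G/\Gamma$. When the subgroup is replaced by an approximate subgroup there is no quotient space, and the two readings lead to two different definitions. We prove that the two definitions below agree.

\subsection{The two definitions}

Throughout, $G$ is a second countable locally compact Hausdorff group with identity $e$, and $m$ is a fixed left Haar measure. A subset $\Lambda\subset G$ is an \emph{approximate subgroup} if $\Lambda=\Lambda^{-1}$, $e\in\Lambda$, and $\Lambda^2\subset F\Lambda$ for some finite set $F\subset G$, where $\Lambda^k$ is the set of products of $k$ elements of $\Lambda$. It is \emph{uniformly discrete} if $\Lambda^{-1}\Lambda\cap U=\{e\}$ for some neighborhood $U$ of $e$.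

\begin{definition}[Hrushovski]\label{def:al}
A uniformly discrete approximate subgroup $\Lambda$ is an \emph{approximate lattice} if $\Lambda\mathcal F=G$ for some set $\mathcal F\subset G$ of finite Haar measure.
\end{definition}

By outer regularity of $m$, the set $\mathcal F$ may be taken Borel. A discrete subgroup is a uniformly discrete approximate subgroup with $F=\{e\}$, and it is an approximate lattice exactly when it has finite covolume (see the comment after Lemma~\ref{lem:packing}).

\begin{example}\label{ex:model}
For $x=a+b\sqrt2$ with $a,b\in\mathbb Z$ put $x^*=a-b\sqrt2$, and let $\Lambda=\{x:|x^*|\le1\}\subset\mathbb R$. This set is symmetric and contains $0$ and $1$ but not $2$, so it is not a subgroup. If $x\in\Lambda+\Lambda$, then $|x^*|\le2$, hence $x\in\{-1,0,1\}+\Lambda$; if moreover $x\ne0$, then $xx^*=a^2-2b^2$ is a nonzero integer, hence $|x|\ge1/2$. Given $t\in\mathbb R$, choose integers $b$ and $a$ with $|2b\sqrt2-t|\le\sqrt2$ and $|a-b\sqrt2|\le1/2$; then $x=a+b\sqrt2$ lies in $\Lambda$ and $|x-t|<2$. So $\Lambda+[-2,2]=\mathbb R$, and $\Lambda$ is an approximate lattice.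
\end{example}

The dynamical definition needs a substitute for $G/\Gamma$. Let $\mathcal C(G)$ be the set of closed subsets of $G$, the empty set included, with the Chabauty--Fell topology: a subbasis of open sets is formed by the sets $\{P:P\cap O\ne\emptyset\}$ with $O\subset G$ open and $\{P:P\cap Q=\emptyset\}$ with $Q\subset G$ compact. We use the standard facts that $\mathcal C(G)$ is compact and metrizable and that the action $(g,P)\mapsto gP$ is continuous. The \emph{hull} of $\Lambda$ is the compact $G$-invariant set
\[
\Omega=\Omega_\Lambda=\overline{\{g\Lambda:g\in G\}}\subset\mathcal C(G).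
\]
Its elements are the configurations that look locally like translates of $\Lambda$. We put
\[
X=\Omega\setminus\{\emptyset\},\qquad X_K=\{P\in\Omega:P\cap K\ne\emptyset\}\quad(K\subset G\text{ compact}).
\]
The set $X$ is $G$-invariant, each $X_K$ is closed, and $X$ is the increasing union of the sets $X_{K_i}$ along any compact exhaustion $(K_i)$ of $G$.

For a finite Borel measure $\sigma$ on $G$ and a Borel measure $\theta$ on $\Omega$ or on $G$, let $\sigma*\theta=\int g_*\theta\,d\sigma(g)$, that is, $(\sigma*\theta)(E)=\int\theta(g^{-1}E)\,d\sigma(g)$. This operation is associative, monotone in each argument, and multiplies total masses. A Borel probability measure $\mu$ on $G$ is \emph{admissible} if it is absolutely continuous with respect to $m$ and its support generates $G$ as a semigroup; it is \emph{symmetric} if it is invariant under $g\mapsto g^{-1}$. A Borel probability measure $\nu$ on $\Omega$ is \emph{$\mu$-stationary} if $\mu*\nu=\nu$, and \emph{proper} if $\nu(\{\emptyset\})=0$. Thus $\nu$ is the law of a random configuration whose law does not change when it is translated by an independent $\mu$-random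 element, and $\nu$ is proper exactly when $\nu(X_{K_i})\to1$.

\begin{definition}[Bj\"orklund--Hartnick]\label{def:bh}
A uniformly discrete approximate subgroup $\Lambda$ is a \emph{BH-approximate lattice} if, for every admissible $\mu$, the hull $\Omega_\Lambda$ carries a proper $\mu$-stationary Borel probability measure.
\end{definition}

The question we answer, posed in \cite{Machado}, is whether every BH-approximate lattice is an approximate lattice.

\subsection{The result}

The answer is yes. The \emph{modular function} of $G$ is the continuous homomorphism $\Delta\colon G\to(0,\infty)$ with $m(Bg)=\Delta(g)m(B)$, and $G$ is \emph{unimodular} if $\Delta\equiv1$.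

\begin{theorem}\label{thm:main}
Let $\Lambda\subset G$ be a uniformly discrete approximate subgroup. The following are equivalent:
\begin{enumerate}
\item[(a)] $\Lambda$ is an approximate lattice;
\item[(b)] $\Lambda$ is a BH-approximate lattice;
\item[(c)] for some symmetric admissible $\mu$, the hull $\Omega_\Lambda$ carries a proper $\mu$-stationary probability measure;
\item[(d)] $G$ is unimodular and, for some admissible $\mu$, the hull $\Omega_\Lambda$ carries a proper $\mu$-stationary probability measure.
\end{enumerate}
\end{theorem}

Unimodularity cannot be dropped in (d); see Proposition~\ref{prop:affine}. Of the generation hypothesis we use only that the semigroup generated by $\operatorname{supp}\mu$ is dense in $G$, so the theorem holds as well if ``generates'' is read in this weaker sense.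

\subsection{What to expect}

\emph{Relatively dense sets.} Suppose that $\emptyset\notin\Omega$. The open sets $\{P:P\cap O\ne\emptyset\}$ with $O$ open and relatively compact then cover the compact space $\Omega$, so every $g\Lambda$ meets one fixed compact set $K$, and $G=K\Lambda=\Lambda K^{-1}$. Thus (a) holds; and (b) holds because stationary measures exist by compactness (Lemma~\ref{lem:cesaro}) and are all proper. The question has content when $\emptyset\in\Omega$. Then the Dirac mass at $\emptyset$ is invariant, and the issue is whether a random walk on $\Omega$ can keep some mass away from it.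

\emph{Subgroups.} Let $\Lambda=\Gamma$ be a discrete subgroup. If $g_n\Gamma\to P$ and $p\in P$, there are points $p_n\in g_n\Gamma$ with $p_n\to p$, and then $g_n\Gamma=p_n\Gamma\to p\Gamma$. So $X$ is the coset space $G/\Gamma$, and the question asks whether stationary probability measures on $G/\Gamma$ detect finite covolume. An invariant measure is stationary for every $\mu$, but stationarity is in general much weaker than invariance. On a compact metrizable $G$-space stationary measures always exist, by the averaging in Lemma~\ref{lem:cesaro}, while $\mathrm{SL}_2(\mathbb R)$ has no invariant probability measure on the projective line: the only rotation-invariant one is not invariant under diagonal matrices. In Section~\ref{sec:affine} a single walk keeps its mass in a compact part of a quotient $G/\Gamma$ of infinite covolume. One might therefore expect that the full family of measures $\mu$ is needed. The theorem says that this family serves one purpose only: it contains a symmetric measure, which forces $G$ to be unimodular. The proof neither uses nor produces an invariant measure on the hull.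

\section{The case $G=\mathbb Z$, and what changes in general}\label{sec:Z}

Let $G=\mathbb Z$, written additively, with counting measure, and let $\mu=\frac12(\delta_1+\delta_{-1})$, which is admissible. Let $\Lambda$ be an approximate subgroup with $\Lambda+\Lambda\subset F+\Lambda$, and let $\nu$ be a proper $\mu$-stationary measure on $\Omega$. We show that finitely many translates of $\Lambda$ cover $\mathbb Z$.

\emph{The density.} Put $h(x)=\nu(\{P:x\in P\})$. Since $x\in g+P$ if and only if $x-g\in P$, stationarity gives $h(x)=\frac12\bigl(h(x-1)+h(x+1)\bigr)$. So the increments $h(x+1)-h(x)$ do not depend on $x$, and since $0\le h\le1$ the function $h$ is a constant $\delta$. Properness gives $1=\nu(X)\le\sum_xh(x)$, so $\delta>0$.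

\emph{Packing.} Two points $p,p'$ of a configuration $P\in\Omega$ lie in a common translate $g+\Lambda$, because the translates of $\Lambda$ are dense in $\Omega$ and $\{P':p,p'\in P'\}$ is open. Hence $p-p'\in\Lambda+\Lambda$. Let $D\subset\mathbb Z$ be a set in which no two distinct points differ by an element of $\Lambda+\Lambda$. Every $P$ meets $D$ in at most one point, so
\[
\delta\,|D|=\sum_{x\in D}h(x)=\int|P\cap D|\,d\nu(P)\le1 .
\]

\emph{Covering.} Choose such a $D$ of maximal cardinality. A point $x\notin D$ cannot be added to $D$, so $x-d\in\Lambda+\Lambda$ for some $d\in D$. Therefore $\mathbb Z=D+\Lambda+\Lambda\subset D+F+\Lambda$, and $D+F$ is finite.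

The general proof follows this pattern: a lower bound on the density of points bounds the size of every packing, and a maximal packing is a covering. Three things go wrong.

\emph{First, bounded harmonic functions need not be constant, nor bounded away from zero.} Let $G$ be the free group on two generators and $\mu$ the uniform measure on the generators and their inverses. Joining $x$ to $sx$ for $s\in\operatorname{supp}\mu$ makes $G$ a $4$-regular tree, and the equation $h(x)=\int h(g^{-1}x)\,d\mu(g)$ says that $h(x)$ is the mean of $h$ over the four neighbors of $x$. Remove an edge, which leaves two halves $T^+$ and $T^-$, and let $d(x)$ be the distance from $x$ to the endpoint of that edge in its half. Put $h=\frac143^{-d}$ on $T^-$ and $h=1-\frac143^{-d}$ on $T^+$. This $h$ is harmonic: for $d\ge1$ we have $\frac14(3\cdot3^{-d-1}+3^{-d+1})=3^{-d}$, at the endpoint in $T^-$ we have $\frac14(3\cdot\frac1{12}+\frac34)=\frac14$, and $h\mapsto1-h$ exchanges the two halves. The example also shows what survives: deep inside $T^+$ the function is large and almost constant on large balls. Section~\ref{sec:unimod} finds such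 base points $y$ in general, and finds them in a position that allows a given packing to be moved next to $y$.

\emph{Second, when $G$ is not discrete,} $h$ is replaced by the measure $B\mapsto\int|P\cap B|\,d\nu(P)$, and nothing bounds its density a priori. We pass to a part of $\nu$ for which the density is bounded (Lemma~\ref{lem:piece}) and then restore stationarity (Lemma~\ref{lem:nuprime}).

\emph{Third, when $G$ is not unimodular,} the statement for one $\mu$ is false. Section~\ref{sec:drift} shows that a proper stationary measure forbids the walk to drift towards small values of $\Delta$, and that a symmetric walk on a non-unimodular group does so with probability tending to $\frac12$.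

Section~\ref{sec:prelim} sets up packings and intensities, and Section~\ref{sec:easy} proves (a)$\Rightarrow$(b).

\section{Injective sets and intensity measures}\label{sec:prelim}

From now on $\Lambda$ is a uniformly discrete approximate subgroup and $\Lambda^2\subset F\Lambda$ with $F$ finite. Each $\Lambda^k$ is symmetric, and $\Lambda^k\subset F^{k-1}\Lambda$ by induction, since $\Lambda^{k+1}\subset F^{k-1}\Lambda^2\subset F^k\Lambda$.

The hull consists of left translates $g\Lambda$, so the natural coverings have the form $D\Lambda=G$, while Definition~\ref{def:al} asks for $\Lambda\mathcal F=G$. Inversion exchanges the two and brings in the measure $m_R=\Delta^{-1}m$. It has the same null sets as $m$ and satisfies, for Borel $B$ and $g\in G$,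
\begin{equation}\label{eq:mR}
m_R(Bg)=m_R(B),\qquad m_R(B)=m(B^{-1}),\qquad m_R(gB)=\Delta(g)^{-1}m_R(B).
\end{equation}
All spaces are second countable, so Borel functions on products are product measurable and Tonelli's theorem applies to them.

\begin{lemma}\label{lem:locfin}
For every $k\ge1$ the set $\Lambda^k$ meets each compact set in a finite set; hence it is closed and countable. There is a relatively compact open set $W_k\ni e$ with $W_k^{-1}W_k\cap\Lambda^k=\{e\}$.
\end{lemma}

\begin{proof}
Let $\Lambda^{-1}\Lambda\cap U=\{e\}$ and let $V\ni e$ be open with $V^{-1}V\subset U$. If $gv,gv'\in\Lambda$ with $v,v'\in V$, then $v^{-1}v'\in\Lambda^{-1}\Lambda\cap U$, so $v=v'$. A compact set is covered by finitely many sets $gV$, so it contains finitely many points of $\Lambda$, hence of the finite union of translates $F^{k-1}\Lambda\supset\Lambda^k$. A set with this property is closed and discrete, and it is countable because $G$ is $\sigma$-compact. Finally $e$ has a neighborhood $U_k$ with $U_k\cap\Lambda^k=\{e\}$; choose $W_k$ with $W_k^{-1}W_k\subset U_k$.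
\end{proof}

Uniform discreteness concerns $\Lambda^2$ only; the inclusion $\Lambda^2\subset F\Lambda$ carries discreteness to the higher powers, and we shall need $\Lambda^4$ and $\Lambda^6$.

\begin{definition}
A Borel set $D\subset G$ is \emph{$k$-injective} if $D^{-1}D\cap\Lambda^k\subset\{e\}$.
\end{definition}

These are the packings. For a subgroup $\Gamma$ the condition says that $D\to G/\Gamma$ is injective. Borel subsets of $k$-injective sets are $k$-injective, and $W_k$ is $k$-injective.

\begin{lemma}\label{lem:inj}
\begin{enumerate}
\item[(i)] If $D$ is $k$-injective and $g\in G$, then $gD$ is $k$-injective.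
\item[(ii)] If $D$ is $(k+2j)$-injective and $\lambda\in\Lambda^j$, then $D\lambda$ is $k$-injective.
\item[(iii)] There is a $k$-injective set $D$ with $D\Lambda^k=G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $(gD)^{-1}(gD)=D^{-1}D$.

(ii) An element of $(D\lambda)^{-1}(D\lambda)$ has the form $\lambda^{-1}u\lambda$ with $u\in D^{-1}D$. If it lies in $\Lambda^k$, then $u\in\lambda\Lambda^k\lambda^{-1}\subset\Lambda^{k+2j}$, so $u=e$.

(iii) We build a maximal packing greedily, to keep it Borel. Cover $G$ by translates $g_iW_k$, $i\ge1$, and put $D_i=g_iW_k\setminus\bigcup_{j<i}D_j\Lambda^k$ and $D=\bigcup_iD_i$. These sets are Borel because $\Lambda^k$ is countable. Let $d\in D_i$ and $d'\in D_j$ with $d'^{-1}d\in\Lambda^k$. Then $d\in D_j\Lambda^k$, which excludes $j<i$, and by symmetry of $\Lambda^k$ also $d'\in D_i\Lambda^k$, which excludes $i<j$. So $i=j$ and $d'^{-1}d\in W_k^{-1}W_k\cap\Lambda^k=\{e\}$. Finally $g_iW_k\subset D_i\cup\bigcup_{j<i}D_j\Lambda^k\subset D\Lambda^k$, as $e\in\Lambda^k$.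
\end{proof}

For $P\in\Omega$ and $B\subset G$ let $N_B(P)=|P\cap B|$.

\begin{lemma}\label{lem:hull}
Every $P\in\Omega$ satisfies $P^{-1}P\subset\Lambda^2$. Consequently:
\begin{enumerate}
\item[(i)] $P\subset p\Lambda^2$ for every $p\in P$, and $P\subset K\Lambda^2$ if $P\in X_K$;
\item[(ii)] $N_D\le1$ on $\Omega$ if $D$ is $2$-injective;
\item[(iii)] $M_Q:=\sup_{P\in\Omega}N_Q(P)$ is finite for $Q$ compact;
\item[(iv)] $N_B$ is a Borel function on $\Omega$ for every Borel set $B$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose that $p,p'\in P$ and $p^{-1}p'\notin\Lambda^2$. Since $\Lambda^2$ is closed, there are open sets $O\ni p$ and $O'\ni p'$ with $O^{-1}O'\cap\Lambda^2=\emptyset$. The configurations that meet both $O$ and $O'$ form an open neighborhood of $P$, which contains some $g\Lambda$. So $g\lambda\in O$ and $g\lambda'\in O'$ for some $\lambda,\lambda'\in\Lambda$, and $\lambda^{-1}\lambda'\in O^{-1}O'\cap\Lambda^2$, a contradiction. Items (i) and (ii) follow at once, and (iii) follows from (ii) by covering $Q$ with finitely many sets $gW_2$.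

For (iv), fix $g$ and consider the class of Borel sets $B\subset gW_2$ with $N_B$ Borel. If $O\subset gW_2$ is open, then $N_O$ is the indicator of the open set $\{P:P\cap O\ne\emptyset\}$, by (ii). The class is closed under differences of nested sets and under increasing unions, and it contains the open subsets of $gW_2$, which are closed under finite intersections. By Dynkin's $\pi$-$\lambda$ theorem it contains all Borel subsets of $gW_2$. A general Borel set is a countable disjoint union of Borel sets each contained in some $gW_2$.
\end{proof}

The \emph{intensity} of a finite Borel measure $\theta$ on $\Omega$ is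
\[
\eta_\theta(B)=\int N_B\,d\theta\qquad(B\subset G\text{ Borel}).
\]
For a probability measure it is the expected number of points in $B$.

\begin{lemma}\label{lem:int}
The intensity $\eta_\theta$ is a Borel measure on $G$, finite on compact sets, additive and monotone in $\theta$. Moreover:
\begin{enumerate}
\item[(I1)] $\eta_\theta(D)\le\theta(\Omega)$ if $D$ is $2$-injective;
\item[(I2)] $\eta_{\sigma*\theta}=\sigma*\eta_\theta$ for every finite Borel measure $\sigma$ on $G$;
\item[(I3)] $\theta(X_K)\le\eta_\theta(K)\le M_K\,\theta(X_K)$ for $K$ compact; in particular $\eta_\theta\ne0$ if $\theta(X)>0$;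
\item[(I4)] if $\theta$ is concentrated on $X_K$, then $\eta_\theta$ is concentrated on the Borel set $K\Lambda^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Countable additivity is monotone convergence, and finiteness on compact sets is Lemma~\ref{lem:hull}(iii). Item (I1) is Lemma~\ref{lem:hull}(ii). For (I2), $N_B(gP)=N_{g^{-1}B}(P)$ gives $\eta_{\sigma*\theta}(B)=\int\eta_\theta(g^{-1}B)\,d\sigma(g)$. For (I3), integrate $\mathbf 1_{X_K}\le N_K\le M_K\mathbf 1_{X_K}$. Item (I4) is Lemma~\ref{lem:hull}(i); the set $K\Lambda^2$ is a countable union of compact sets.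
\end{proof}

Proper stationary measures will be constructed twice, both times as follows.

\begin{lemma}\label{lem:cesaro}
Let $\mu$ and $\nu_0$ be Borel probability measures on $G$ and on $\Omega$, and let $\nu_n=\frac1n\sum_{l<n}\mu^{*l}*\nu_0$. Every weak-$*$ limit point of $(\nu_n)$ is $\mu$-stationary. If there are a compact set $Q$ and $\beta>0$ with $\nu_n(X_Q)\ge\beta$ for all $n$, then $\Omega$ carries a proper $\mu$-stationary probability measure.
\end{lemma}

\begin{proof}
The probability measures on the compact metrizable space $\Omega$ form a weak-$*$ compact metrizable set; let $\nu$ be the limit of a subsequence. For $\phi\in C(\Omega)$ the function $\Pi\phi(P)=\int\phi(gP)\,d\mu(g)$ is continuous by dominated convergence, and $\int\Pi\phi\,d\nu_n=\int\phi\,d(\mu*\nu_n)$. Since $\mu*\nu_n-\nu_n=\frac1n(\mu^{*n}*\nu_0-\nu_0)$ has total variation at most $2/n$, we get $\int\Pi\phi\,d\nu=\int\phi\,d\nu$, that is, $\mu*\nu=\nu$. The mass of a closed set does not drop under weak-$*$ limits, so $\nu(X)\ge\nu(X_Q)\ge\beta$. As $X$ is invariant, $\mu*(\nu|_X)=(\mu*\nu)|_X=\nu|_X$, and $\nu|_X/\nu(X)$ is proper and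 stationary.
\end{proof}

\section{From a covering to stationary measures}\label{sec:easy}

A packing is never larger than a covering, for the right-invariant measure.

\begin{lemma}\label{lem:packing}
If $D$ is Borel with $D\Lambda=G$ and $D'$ is $2$-injective, then $m_R(D')\le m_R(D)$.
\end{lemma}

\begin{proof}
Enumerate $\Lambda=\{\lambda_1,\lambda_2,\dots\}$ and put $D'_i=(D'\cap D\lambda_i)\setminus\bigcup_{j<i}D\lambda_j$. These sets partition $D'$, and $D'_i\lambda_i^{-1}\subset D$. The sets $D'_i\lambda_i^{-1}$ are pairwise disjoint: if $d\lambda_i^{-1}=d'\lambda_j^{-1}$ with $d\in D'_i$ and $d'\in D'_j$, then $d^{-1}d'=\lambda_i^{-1}\lambda_j\in\Lambda^2$, so $d=d'$ and $i=j$. By right invariance, $m_R(D')=\sum_im_R(D'_i\lambda_i^{-1})\le m_R(D)$.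
\end{proof}

For a discrete subgroup, the set in Lemma~\ref{lem:inj}(iii) is a Borel fundamental domain, and Lemma~\ref{lem:packing} shows that it has finite measure as soon as some covering set does.

\begin{proposition}\label{prop:auni}
If $G$ contains an approximate lattice, then $G$ is unimodular.
\end{proposition}

\begin{proof}
Let $\Lambda\mathcal F=G$ with $\mathcal F$ Borel and $m(\mathcal F)<\infty$, and put $D=\mathcal F^{-1}$. Then $D\Lambda=G$ and $m_R(D)=m(\mathcal F)<\infty$. Lemma~\ref{lem:packing} for $D'=gW_2$ and \eqref{eq:mR} give $\Delta(g)^{-1}m_R(W_2)\le m_R(D)$ for all $g\in G$. So the image of the homomorphism $\Delta^{-1}$ is a bounded subgroup of $(0,\infty)$, which is trivial.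
\end{proof}

\begin{proposition}\label{prop:ab}
In Theorem~\ref{thm:main}, \textup{(a)} implies \textup{(b)}.
\end{proposition}

\begin{proof}
Let $D$ be as in the previous proof. Now $m=m_R$, and $0<m(D)<\infty$ because the countably many sets $D\lambda$ cover $G$. We start the walk from a law whose intensity is bounded below by a multiple of $m$; a left-invariant lower bound survives the walk and prevents the escape to $\emptyset$. Let $\nu_0$ be the image of $m|_D/m(D)$ under the continuous map $g\mapsto g\Lambda$. For Borel $B$,
\[
\eta_{\nu_0}(B)=\frac1{m(D)}\int_D\sum_{\lambda\in\Lambda}\mathbf 1_B(g\lambda)\,dm(g)=\frac1{m(D)}\sum_{\lambda\in\Lambda}m(D\cap B\lambda^{-1})=\frac1{m(D)}\sum_{\lambda\in\Lambda}m(D\lambda\cap B)\ge\frac{m(B)}{m(D)}.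
\]
Let $\mu$ be any probability measure on $G$ and let $\nu_n$ be as in Lemma~\ref{lem:cesaro}. By (I2) and left invariance, $\eta_{\mu^{*l}*\nu_0}(B)=\int\eta_{\nu_0}(g^{-1}B)\,d\mu^{*l}(g)\ge m(B)/m(D)$, so $\eta_{\nu_n}\ge m/m(D)$. Take $Q$ compact with $m(Q)>0$. By (I3), $M_Q\,\nu_n(X_Q)\ge m(Q)/m(D)>0$ for all $n$, and Lemma~\ref{lem:cesaro} applies.
\end{proof}

\section{Bounded intensity and the modular function}\label{sec:drift}

\subsection{A piece of bounded intensity}

One step of the walk smooths the intensity, because $\mu$ has a density. To obtain a uniform bound we keep only a bounded, compactly supported part of that density, and only the configurations that meet a fixed compact set.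

\begin{lemma}\label{lem:piece}
Let $\mu$ be admissible and let $\nu$ be a proper $\mu$-stationary probability measure. There are a measure $\theta$ on $\Omega$ with $0\ne\theta\le\nu$ and a constant $C<\infty$ with $\eta_\theta\le C\,m_R$.
\end{lemma}

\begin{proof}
Let $\rho=d\mu/dm_R$. Choose $a<\infty$ and $Q$ compact such that the restriction $\mu_1$ of $\mu$ to $Q\cap\{\rho\le a\}$ is nonzero; then $\mu_1\le\mu$ and $\mu_1\le a\,m_R|_Q$. Choose $K$ compact with $\nu(X_K)>0$, and let $\theta=\mu_1*(\nu|_{X_K})$. Then $\theta\le\mu*\nu=\nu$ and $\theta(\Omega)=\mu_1(G)\nu(X_K)>0$. Fix $P\in X_K$ and a Borel set $B$. By right invariance of $m_R$,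
\[
\int N_B(gP)\,d\mu_1(g)=\sum_{p\in P}\mu_1(Bp^{-1})\le a\sum_{p\in P}m_R(B\cap Qp)=a\int_B|\{p\in P:x\in Qp\}|\,dm_R(x).
\]
We bound the integrand. Fix $k\in P\cap K$. Each $p\in P$ is $k\lambda$ with $\lambda\in\Lambda^2$, by Lemma~\ref{lem:hull}(i), and $x\in Qk\lambda$ implies $\lambda^{-1}\in x^{-1}QK$. Cover the compact set $QK$ by $N$ left translates of $W_4$; then $x^{-1}QK$ is also covered by $N$ left translates of $W_4$. Each of them contains at most one point of $\Lambda^2$, since two such points $\lambda_1,\lambda_2$ give $\lambda_1^{-1}\lambda_2\in W_4^{-1}W_4\cap\Lambda^4=\{e\}$. As $\lambda^{-1}\in\Lambda^2$, the integrand is at most $N$, uniformly in $x\in G$ and $P\in X_K$. Integrating over $X_K$ against $\nu$ gives $\eta_\theta(B)\le aN\,m_R(B)$.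
\end{proof}

\begin{remark}\label{rem:cutoff}
The integrand counts the points of $P$ in the \emph{right} translate $Q^{-1}x$, whereas Lemma~\ref{lem:hull} controls left translates. The symmetry of $\Lambda^2$ converts one into the other, and only for $P\in X_K$. Without this restriction the count can be unbounded. In the group of maps $t\mapsto at+b$, $a>0$, let $\Lambda$ consist of the integer translations $\tau_n$ and let $g(t)=at$. Then $g\tau_n\in Q^{-1}g$ if and only if the translation $g\tau_ng^{-1}$ by $an$ lies in $Q^{-1}$, and for a compact neighborhood $Q$ of $e$ the number of such $n$ tends to infinity as $a\to0$.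
\end{remark}

\subsection{No drift towards small $\Delta$}

By \eqref{eq:mR}, translating a random configuration by $g$ multiplies an upper bound for its intensity relative to $m_R$ by $\Delta(g)$. If $\Delta(g)$ is small, the translated configuration is sparse and rarely meets a given compact set $K$. But the translated piece remains dominated by $\nu$, and under a proper $\nu$ most configurations meet $K$.

\begin{proposition}\label{prop:drift}
Let $\mu$ be admissible and suppose that $\Omega$ carries a proper $\mu$-stationary probability measure $\nu$. Then
\[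
\lim_{L\to\infty}\ \sup_{l\ge1}\ \mu^{*l}\bigl(\{\Delta\le e^{-L}\}\bigr)=0 .
\]
\end{proposition}

\begin{proof}
Take $\theta$ and $C$ from Lemma~\ref{lem:piece}. For $L>0$ and $l\ge1$ let $\sigma$ be the restriction of $\mu^{*l}$ to $\{\Delta\le e^{-L}\}$, and let $\theta^-=\sigma*\theta$. Then $\theta^-\le\mu^{*l}*\nu=\nu$. By (I2) and \eqref{eq:mR},
\[
\eta_{\theta^-}(B)=\int\eta_\theta(g^{-1}B)\,d\sigma(g)\le C\int\Delta(g)\,m_R(B)\,d\sigma(g)\le Ce^{-L}m_R(B).
\]
For every compact $K$, (I3) now gives
\[
\mu^{*l}\bigl(\{\Delta\le e^{-L}\}\bigr)\,\theta(\Omega)=\theta^-(\Omega\setminus X_K)+\theta^-(X_K)\le\nu(\Omega\setminus X_K)+Ce^{-L}m_R(K).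
\]
The right side does not depend on $l$. Let $L\to\infty$, and then let $K$ run through a compact exhaustion; since $\nu$ is proper, $\nu(\Omega\setminus X_K)\to0$, and $\theta(\Omega)>0$.
\end{proof}

\begin{lemma}\label{lem:sym}
Let $G$ be non-unimodular and let $\mu$ be symmetric and admissible. Then $\liminf_{l\to\infty}\mu^{*l}(\{\Delta\le e^{-L}\})\ge\frac12$ for every $L>0$.
\end{lemma}

\begin{proof}
Let $g_1,g_2,\dots$ be independent with law $\mu$, and let $\xi_i=\log\Delta(g_i)$. Then $g_1\cdots g_l$ has law $\mu^{*l}$, and $S_l=\log\Delta(g_1\cdots g_l)=\xi_1+\dots+\xi_l$. Since $\Delta(g^{-1})=\Delta(g)^{-1}$ and $\mu$ is symmetric, the $\xi_i$ and $S_l$ have symmetric laws, so $\mathbb P(S_l<-L)=\frac12\bigl(1-\mathbb P(|S_l|\le L)\bigr)$. It suffices to show that $\mathbb P(|S_l|\le L)\to0$.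

There is $g_0\in\operatorname{supp}\mu$ with $s=\log\Delta(g_0)\ne0$; otherwise the continuous homomorphism $\Delta$ would equal $1$ on the dense semigroup generated by $\operatorname{supp}\mu$, hence on $G$. Let $\varphi(t)=\mathbb E\,e^{it\xi_1}=\mathbb E\cos(t\xi_1)$, where the second equality uses symmetry. If $|\varphi(t)|=1$, then $t\xi_1\in\pi\mathbb Z$ almost surely; the closed set $\{g:t\log\Delta(g)\in\pi\mathbb Z\}$ then has full measure and contains $g_0$, so $t\in(\pi/s)\mathbb Z$. Thus $|\varphi|<1$ off a countable set. Let $Z$ be a standard normal variable independent of the $g_i$. From $\mathbb E\,e^{iuZ}=e^{-u^2/2}$ and $\mathbb E\,e^{itS_l}=\varphi(t)^l$ we get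
\[
e^{-1/2}\,\mathbb P(|S_l|\le L)\le\mathbb E\,e^{-S_l^2/(2L^2)}=\mathbb E\,e^{iZS_l/L}=\mathbb E\,\varphi(Z/L)^l ,
\]
and the right side tends to $0$ by dominated convergence, as $|\varphi(Z/L)|<1$ almost surely.
\end{proof}

\begin{corollary}\label{cor:bcd}
In Theorem~\ref{thm:main}, \textup{(b)} implies \textup{(c)}, and \textup{(c)} implies \textup{(d)}.
\end{corollary}

\begin{proof}
For the first implication we need one symmetric admissible measure. Since $m$ is $\sigma$-finite there is a Borel function $f>0$ with $\int f\,dm=1$. Average $fm$ with its image under inversion. The result is symmetric, has full support, and is absolutely continuous because inversion preserves null sets by \eqref{eq:mR}. For the second implication, if $G$ were not unimodular, the supremum in Proposition~\ref{prop:drift} would be at least $\frac12$ for every $L$, by Lemma~\ref{lem:sym}.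
\end{proof}

Symmetry enters only through Lemma~\ref{lem:sym}: Proposition~\ref{prop:drift} excludes proper stationary measures for every admissible $\mu$ with $\inf_{t>0}\limsup_l\mu^{*l}(\{\Delta\le1/t\})>0$.

\section{The unimodular case}\label{sec:unimod}

In this section $G$ is unimodular, so $m=m_R$ is invariant under left translation, right translation and inversion. We fix an admissible $\mu$ and a proper $\mu$-stationary probability measure $\nu$, and prove that $\Lambda$ is an approximate lattice.

\subsection{A walk that sees every compact set}

We shall find points $y$ at which the density changes little under a $\mu$-random step, and we want to conclude that it changes little on most of a compact region around $y$, in the sense of Haar measure. This requires $\mu$ to dominate $m$ on compact sets, which we arrange by randomizing the number of steps. The following lemma does not use unimodularity.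

\begin{lemma}\label{lem:minor}
Let $\bar\mu=\sum_{j\ge1}2^{-j}\mu^{*j}$. For every compact $Q\subset G$ there is $c_Q>0$ with $\bar\mu(B)\ge c_Q\,m(B)$ for all Borel $B\subset Q$.
\end{lemma}

\begin{proof}
Choose a bounded, compactly supported Borel function $\rho$ with $0\le\rho\le d\mu/dm$ and $\int\rho\,dm>0$. The measure $(\rho m)*(\rho m)\le\mu^{*2}$ has density $r(x)=\int\rho(y)\rho(y^{-1}x)\,dm(y)=\int\rho(xy)\rho(y^{-1})\,dm(y)$. This function is continuous, since $\rho$ is bounded and $x\mapsto\rho(x\,\cdot)$ is continuous into $L^1(m)$, and its integral is $(\int\rho\,dm)^2>0$. So $\mu^{*2}\ge c_0m$ on the Borel subsets of some nonempty open set $W$, with $c_0>0$.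

We move $W$ to any point $g\in G$. Fix $w\in W$. The map $(u,x)\mapsto u^{-1}x$ sends $(gw^{-1},g)$ to $w$, so there are open sets $E\ni gw^{-1}$ and $O_g\ni g$ with $E^{-1}O_g\subset W$. By density of the generated semigroup, $s_1\cdots s_j\in E$ for some $j\ge1$ and $s_i\in\operatorname{supp}\mu$. Choose open sets $O_i\ni s_i$ with $O_1\cdots O_j\subset E$; then $\mu^{*j}(E)\ge\prod_i\mu(O_i)>0$. For Borel $B\subset O_g$ we have $u^{-1}B\subset W$ when $u\in E$, so
\[
\mu^{*(j+2)}(B)\ge\int_E\mu^{*2}(u^{-1}B)\,d\mu^{*j}(u)\ge c_0\,\mu^{*j}(E)\,m(B).
\]
Hence $\bar\mu\ge c_gm$ on $O_g$ with $c_g=2^{-j-2}c_0\mu^{*j}(E)$. Cover $Q$ by finitely many sets $O_g$, cut $B$ accordingly, and let $c_Q$ be the least of the constants.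
\end{proof}

The probability measure $\bar\mu$ is absolutely continuous, has full support by the lemma, and satisfies $\bar\mu*\nu=\nu$. Replacing $\mu$ by $\bar\mu$, we assume from now on:
\begin{equation}\label{eq:P}
\text{for every compact $Q$ there is $c_Q>0$ with $\mu\ge c_Q\,m$ on the Borel subsets of $Q$.}
\end{equation}
This is the only use of the generation hypothesis in this section, and it cannot be omitted: for $G=\mathbb Z^2$, $\Lambda=\mathbb Z\times\{0\}$ and $\mu$ supported on $\Lambda$, the Dirac mass at $\Lambda$ is proper and stationary, but $\Lambda$ has infinite index.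

\subsection{A stationary measure of bounded intensity}

The piece $\theta$ of Lemma~\ref{lem:piece} has bounded intensity but is not stationary, so we average it along the walk. A weak-$*$ limit as in Lemma~\ref{lem:cesaro} tests only against continuous functions, while the functions $N_B$ are merely Borel. The domination by $\nu$ allows us to take the limit of the densities in $L^\infty(\nu)$ instead; this tests against all bounded Borel functions and keeps the limit away from $\emptyset$.

\begin{lemma}\label{lem:nuprime}
There are a measure $\nu'$ on $\Omega$ with $0\ne\nu'\le\nu$ and $\mu*\nu'=\nu'$, and a constant $C<\infty$, such that $\eta:=\eta_{\nu'}$ satisfies $0\ne\eta\le Cm$ and $\mu*\eta=\eta$.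
\end{lemma}

\begin{proof}
Take $\theta$ and $C$ from Lemma~\ref{lem:piece}, so $\eta_\theta\le Cm$, and let $\theta_n=\frac1n\sum_{l<n}\mu^{*l}*\theta$. Then $\theta_n\le\nu$ and $\theta_n(\Omega)=\theta(\Omega)$. By (I2) and left invariance, $\eta_{\mu^{*l}*\theta}(B)=\int\eta_\theta(g^{-1}B)\,d\mu^{*l}(g)\le Cm(B)$, so $\eta_{\theta_n}\le Cm$. Unimodularity is used here: Lemma~\ref{lem:piece} gives a right-invariant bound, and the walk preserves left-invariant bounds.

Write $\theta_n=f_n\nu$ with $0\le f_n\le1$. Since $\Omega$ is compact metrizable, $L^1(\nu)$ is separable, so by the Banach--Alaoglu theorem a subsequence of $(f_n)$ converges weak-$*$ in $L^\infty(\nu)=L^1(\nu)^*$ to some $f$ with $0\le f\le1$. Put $\nu'=f\nu\le\nu$. Along the subsequence, $\int\phi\,d\theta_n\to\int\phi\,d\nu'$ for every bounded Borel $\phi$. With $\phi=1$ we get $\nu'(\Omega)=\theta(\Omega)>0$. For bounded Borel $\phi$, the function $\Pi\phi(P)=\int\phi(gP)\,d\mu(g)$ is bounded and Borel, and $|\int\Pi\phi\,d\theta_n-\int\phi\,d\theta_n|\le\frac2n\|\phi\|_\infty$ because $\mu*\theta_n-\theta_n=\frac1n(\mu^{*n}*\theta-\theta)$. Hence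 $\mu*\nu'=\nu'$. For $B$ Borel and relatively compact, $N_B$ is bounded, so $\eta(B)=\lim\eta_{\theta_n}(B)\le Cm(B)$; the bound extends to all Borel sets along a compact exhaustion. Finally $\nu'(\{\emptyset\})=0$, so $\eta\ne0$ by (I3), and $\mu*\eta=\eta$ by (I2).
\end{proof}

\subsection{The harmonic density and its variance}

For a bounded Borel function $f$ on $G$ put $Af(x)=\int f(g^{-1}x)\,d\mu(g)$. Then $A$ is linear and positive, $A1=1$, and $A^nf(x)=\int f(g^{-1}x)\,d\mu^{*n}(g)$. By left invariance of $m$, for Borel $U$ and $f\ge0$,
\begin{equation}\label{eq:An}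
\int_UA^nf\,dm=\int\Bigl(\int_{g^{-1}U}f\,dm\Bigr)d\mu^{*n}(g);
\end{equation}
for $n=1$ this says that $\mu*(fm)=(Af)m$.

\begin{lemma}\label{lem:h}
There is a Borel function $h\colon G\to[0,C]$ with $\eta=hm$ and $Ah=h$ at every point of $G$. The function
\[
V(x)=\int|h(g^{-1}x)-h(x)|^2\,d\mu(g)
\]
satisfies $\int_UA^nV\,dm\to0$ as $n\to\infty$ for every Borel set $U$ with $m(U)<\infty$.
\end{lemma}

\begin{proof}
Let $h_0\colon G\to[0,C]$ be a Borel version of $d\eta/dm$. From $\mu*\eta=\eta$ we get $Ah_0=h_0$ outside a null set $N$. Put $h=Ah_0$, a Borel function with values in $[0,C]$ and $\eta=hm$. For every $x$, the functions $g\mapsto h(g^{-1}x)$ and $g\mapsto h_0(g^{-1}x)$ agree outside $xN^{-1}$, which is $m$-null and hence $\mu$-null. So $Ah(x)=Ah_0(x)=h(x)$ for every $x$. Expanding the square gives $V=A(h^2)-2h\,Ah+h^2=A(h^2)-h^2$, and the sum telescopes: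
\[
\sum_{n<N}A^nV=A^N(h^2)-h^2\le C^2 .
\]
Therefore $\sum_n\int_UA^nV\,dm\le C^2m(U)$, and the terms, which are nonnegative, tend to $0$.
\end{proof}

In probabilistic terms, let $x_0=x$ and $x_n=g_n^{-1}x_{n-1}$ with $g_n$ independent of law $\mu$. Then $A^nf(x)=\mathbb E f(x_n)$, the sequence $h(x_n)$ is a bounded martingale, and $V(x_n)$ is the conditional variance of its next increment. The lemma says that the walk moves to places where $h$ is locally almost constant. Boundedness of $h$ is what makes the telescoping sum finite.

\subsection{Good base points}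

If $V(y)$ is small, then by \eqref{eq:P} the function $t\mapsto h(ty)$ is close to $h(y)$ for most $t$ in a given compact set $Q$. So we control $h$ on the right translate $Qy$. To use (I1) we must place a copy of a packing $D$ inside $Qy$, with $Q$ independent of $y$. The set $Dy$ need not be injective, since $(Dy)^{-1}(Dy)=y^{-1}D^{-1}Dy$. But if $y=k\lambda$ with $k$ in a fixed compact set $K$ and $\lambda\in\Lambda^2$, then
\[
kD\lambda=(kDk^{-1})\,y
\]
lies in $KDK^{-1}y$, and it is $2$-injective when $D$ is $6$-injective. We therefore look for $y\in K\Lambda^2$ with $V(y)$ small and $h(y)$ not small.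

Countably many translates of $W_2$ cover $G$ and $\eta\ne0$, so there is $U=g_0W_2$ with $c:=\eta(U)>0$; also $0<m(U)<\infty$. Since $\nu$ is proper, there is a compact set $K$ with $\nu(\Omega\setminus X_K)\le c/4$. Put
\[
\delta=\frac{c}{8m(U)},\qquad Y=\{x\in K\Lambda^2:h(x)\ge2\delta\}.
\]

\begin{lemma}\label{lem:base}
For every $\varepsilon>0$ there is $y\in Y$ with $V(y)<\varepsilon$.
\end{lemma}

\begin{proof}
We show that the walk started in $U$ is in $Y$ at time $n$ with probability bounded below independently of $n$. The mean of $h$ is conserved along the walk, and we bound the parts of it carried by the complement of $K\Lambda^2$ and by $\{h<2\delta\}$.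

Split $\nu'=\nu'|_{X_K}+\nu'|_{\Omega\setminus X_K}$. By (I4) the intensity of the first part vanishes outside $K\Lambda^2$. So for every $2$-injective set $D$, by (I1),
\[
\int_{D\setminus K\Lambda^2}h\,dm=\eta(D\setminus K\Lambda^2)=\eta_{\nu'|_{\Omega\setminus X_K}}(D\setminus K\Lambda^2)\le\nu'(\Omega\setminus X_K)\le c/4 .
\]
Each $g^{-1}U$ is a left translate of $W_2$, hence $2$-injective, and \eqref{eq:An} gives $\int_UA^n(h\mathbf 1_{G\setminus K\Lambda^2})\,dm\le c/4$. Next, $h\mathbf 1_{\{h<2\delta\}}\le2\delta$ gives $\int_UA^n(h\mathbf 1_{\{h<2\delta\}})\,dm\le2\delta\,m(U)=c/4$. Finally $\int_UA^nh\,dm=\int_Uh\,dm=c$. Since $h\le h\mathbf 1_Y+h\mathbf 1_{G\setminus K\Lambda^2}+h\mathbf 1_{\{h<2\delta\}}$ and $h\le C$,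
\[
C\int_UA^n\mathbf 1_Y\,dm\ge\int_UA^n(h\mathbf 1_Y)\,dm\ge c-\frac c4-\frac c4=\frac c2\qquad\text{for all }n .
\]
If $V\ge\varepsilon$ on all of $Y$, then $V\ge\varepsilon\mathbf 1_Y$ and $\int_UA^nV\,dm\ge\varepsilon c/(2C)$ for all $n$, which contradicts Lemma~\ref{lem:h}.
\end{proof}

The bound on $\{h<2\delta\}$ holds for any bounded harmonic function. The bound outside $K\Lambda^2$ uses that $h$ counts points of configurations, most of which meet $K$.

\subsection{Packings have bounded measure}

\begin{proposition}\label{prop:bound}
Every $6$-injective set $D$ satisfies $m(D)\le1/\delta$.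
\end{proposition}

\begin{proof}
Intersecting $D$ with the sets of a compact exhaustion, we may assume that $D$ is relatively compact. Let $Q$ be the closure of $KDK^{-1}$, a compact set that depends on $D$ and $K$ only, and let $c'=c_{Q^{-1}}$ be the constant in \eqref{eq:P}. Let $\varepsilon>0$, take $y\in Y$ with $V(y)<\varepsilon$, and write $y=k\lambda$ with $k\in K$ and $\lambda\in\Lambda^2$. Put $T=kDk^{-1}\subset Q$; then $m(T)=m(D)$ by unimodularity, and $Ty=kD\lambda$ is $2$-injective by Lemma~\ref{lem:inj}(i) and (ii), as $6=2+2\cdot2$. We bound separately the parts of $T$ where $h(ty)$ is large and where it is small.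

By right invariance and (I1), $\int_Th(ty)\,dm(t)=\int_{Ty}h\,dm=\eta(Ty)\le\nu'(\Omega)\le1$. Markov's inequality gives
\[
m\bigl(\{t\in T:h(ty)\ge\delta\}\bigr)\le1/\delta .
\]
If $h(ty)<\delta$, then $|h(ty)-h(y)|>\delta$, because $h(y)\ge2\delta$. By invariance of $m$ under inversion, \eqref{eq:P} on $Q^{-1}$, and Chebyshev's inequality,
\begin{align*}
m\bigl(\{t\in Q:h(ty)<\delta\}\bigr)&=m\bigl(\{g\in Q^{-1}:h(g^{-1}y)<\delta\}\bigr)\\
&\le\frac1{c'}\,\mu\bigl(\{g:|h(g^{-1}y)-h(y)|>\delta\}\bigr)\le\frac{V(y)}{c'\delta^2}\le\frac{\varepsilon}{c'\delta^2}.
\end{align*}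
Hence $m(D)=m(T)\le1/\delta+\varepsilon/(c'\delta^2)$. The constant $c'$ depends on $D$ but not on $\varepsilon$, and $\delta$ depends on neither. Let $\varepsilon\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Assume (d). By Lemma~\ref{lem:inj}(iii) there is a $6$-injective set $D$ with $D\Lambda^6=G$, and $m(D)\le1/\delta$ by Proposition~\ref{prop:bound}. Then $G=D\Lambda^6\subset DF^5\Lambda$. Taking inverses, $\Lambda\mathcal F=G$ with $\mathcal F=(DF^5)^{-1}$, and by unimodularity $m(\mathcal F)=m(DF^5)\le|F|^5/\delta<\infty$. So (d) implies (a). Proposition~\ref{prop:ab} and Corollary~\ref{cor:bcd} give (a)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(d).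
\end{proof}

\section{One non-symmetric measure on the affine group}\label{sec:affine}

Let $G$ be the group of maps $t\mapsto at+b$ with $a>0$ and $b\in\mathbb R$, written as pairs with $(a,b)(a',b')=(aa',ab'+b)$, and let $\Gamma=\{(2^n,0):n\in\mathbb Z\}$, a discrete subgroup.

\begin{proposition}\label{prop:affine}
The subgroup $\Gamma$ is not an approximate lattice in $G$, but there is an admissible $\mu$ for which $\Omega_\Gamma$ carries a proper $\mu$-stationary probability measure.
\end{proposition}

The mechanism is visible on cosets. We have $(a,b)\Gamma=\{(2^na,b):n\in\mathbb Z\}$, so a coset is given by $b$ and by $\log_2a$ modulo $1$. The second coordinate lies on a circle, and $(a_0,b_0)$ acts on the first by $b\mapsto a_0b+b_0$. A walk that contracts on average keeps $b$ bounded in probability.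

\begin{proof}
Left multiplication by $(a_0,b_0)$ has Jacobian $a_0^2$ and multiplies $a$ by $a_0$, so $m=a^{-2}\,da\,db$ is a left Haar measure. Right multiplication by $(a_0,b_0)$ has Jacobian $a_0$ and multiplies $a$ by $a_0$, so $\Delta(a_0,b_0)=1/a_0$. Thus $G$ is not unimodular, and $\Gamma$ is not an approximate lattice by Proposition~\ref{prop:auni}.

Let $\mu$ be the law of $(a,b)$, where $\log a$ is normal with mean $-1$ and variance $1$, $b$ is standard normal, and the two are independent. It has a positive density with respect to $m$, so it is admissible. For independent $g_i=(a_i,b_i)$ of law $\mu$, the product $g_1\cdots g_l$ has law $\mu^{*l}$ and equals $(a_1\cdots a_l,z_l)$ with $z_l=\sum_{i\le l}a_1\cdots a_{i-1}b_i$. We have $\mathbb E\,a_1=e^{-1+1/2}=e^{-1/2}<\frac23$ and $\mathbb E|b_1|\le1$, so by independence $\mathbb E|z_l|\le\sum_{i\ge0}(2/3)^i=3$, and $\mathbb P(|z_l|\le6)\ge\frac12$ for all $l\ge0$. Let $Q=[1,2]\times[-6,6]$. The coset $g_1\cdots g_l\Gamma$ contains a point $(a',z_l)$ with $a'\in[1,2)$, so it meets $Q$ whenever $|z_l|\le6$. Hence $(\mu^{*l}*\delta_\Gamma)(X_Q)\ge\frac12$ for all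 $l\ge0$, and Lemma~\ref{lem:cesaro} applies with $\nu_0=\delta_\Gamma$ and $\beta=\frac12$.
\end{proof}

Here $\log\Delta(g_1\cdots g_l)=-\sum_{i\le l}\log a_i$ is normal with mean $l$ and variance $l$: the walk drifts towards large values of $\Delta$, the direction that Proposition~\ref{prop:drift} leaves open. So one of the three conditions in Theorem~\ref{thm:main} is needed: the quantifier over all $\mu$, the symmetry of $\mu$, or the unimodularity of $G$.

\begin{thebibliography}{1}

\bibitem{Machado}
Simon Machado, \emph{The definitions of approximate lattices}, arXiv:2310.10256 (2023).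

\end{thebibliography}
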